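# Plücker coordinates as positive Laurent polynomials on a positroid variety

## The positive Laurent theorem for positroids

**Theorem 1.** *Let $1\le k\le n$, let $\mathcal M\subseteq\binom{[n]}{k}$ be a positroid, and let $d=\dim(\mathcal M)$ be the dimension of its positroid cell. Let $\mathcal C\subset\mathcal M$ be pairwise weakly separated with $|\mathcal C|=d+1$ (for instance, any cluster for $\mathcal M$). Then for every $J\in\mathcal M$ the Plücker coordinate $\Delta_J$ is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ on $\widetilde\Pi_{\mathcal M}$.*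

In plain words: a positroid variety comes with certain coordinate systems made of Plücker coordinates, the clusters. Pick one, and pick any other Plücker coordinate that does not vanish identically. Then it is a sum of Laurent monomials in the chosen coordinates, with nonnegative coefficients. The question whether this holds for clusters is taken from Nima Arkani-Hamed, Thomas Lam, Marcus Spradlin, "Positive configuration space", arXiv:2003.03904 (2020); Theorem 1 says that the answer is yes.

We first explain each word of the statement, then look at rank two by hand, then prove the theorem. Two further results, Theorems 2 and 3, follow from the same construction: an explicit recipe for the expansion, and a converse.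

## Positroids, their cells and their cones

Write $\widehat{\rm Gr}=\widehat{\rm Gr}(k,n)$ for the set of vectors $p=(p_J)\in\mathbb C^{\binom{[n]}{k}}$ that satisfy the Plücker relations. It is the affine cone over ${\rm Gr}(k,n)$. It is irreducible of dimension $k(n-k)+1$, and its nonzero points are exactly the vectors of maximal minors of rank $k$ matrices $A$ of size $k\times n$. The coordinate function $p\mapsto p_J$ is $\Delta_J$.

**Definition (positroid, cell).** A point of ${\rm Gr}(k,n)$ is totally nonnegative if it has a lift $p\in\widehat{\rm Gr}$ with all $p_J$ real and $\ge 0$. A positroid is a set of the form $\mathcal M=\{J: p_J\ne0\}$ for such a point. The positroid cell of $\mathcal M$ is the set of all totally nonnegative points with this set of nonzero coordinates.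

The cone over the cell is the main character of the proof:
$$S=\{p\in\widehat{\rm Gr}\ \text{real}:\ p_J>0\text{ if }J\in\mathcal M,\ \ p_J=0\text{ if }J\notin\mathcal M\}.$$
It is nonempty, because $\mathcal M$ is a positroid.

**Definition (Grassmann necklace, open positroid variety).** For $a\in[n]$ let $I_a$ be the lexicographically smallest element of $\mathcal M$ for the order $a<a+1<\dots<n<1<\dots<a-1$. The collection $(I_1,\dots,I_n)$ is the Grassmann necklace of $\mathcal M$. The open positroid variety $\mathring\Pi_{\mathcal M}$ is the set of points of ${\rm Gr}(k,n)$ whose matroid has this necklace; $\widetilde\Pi_{\mathcal M}\subset\widehat{\rm Gr}$ is its affine cone. On $\widetilde\Pi_{\mathcal M}$ the function $\Delta_J$ vanishes identically unless $J\in\mathcal M$.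

For the uniform matroid $\binom{[n]}{k}$ the necklace consists of the cyclic intervals $\{a,a+1,\dots,a+k-1\}$ mod $n$, and $\widetilde\Pi_{\binom{[n]}{k}}$ is Zariski dense in $\widehat{\rm Gr}$. Apart from this, all that the proof needs from the geometry is the following.

**Fact (F1)** (Postnikov; Knutson–Lam–Speyer, *Positroid varieties: juggling and geometry*). *The positroid cell of $\mathcal M$ is homeomorphic to $\mathbb R_{>0}^d$. It is Zariski dense in $\mathring\Pi_{\mathcal M}$, which is irreducible of complex dimension $d$.*

We use it on cones. Let $Z$ be the Zariski closure of $S$. Then $S$ is Zariski dense in $\widetilde\Pi_{\mathcal M}$, so that $Z$ is the closure of $\widetilde\Pi_{\mathcal M}$, and $Z$ is irreducible of dimension $d+1$. Indeed, $S\subset\widetilde\Pi_{\mathcal M}$. Conversely let $f=\sum_m f_m$ be a polynomial vanishing on $S$, split into homogeneous parts. Since $S$ is stable under scaling by $t>0$, we have $\sum_m t^mf_m(p)=0$ for all $t>0$ and $p\in S$, so each $f_m$ vanishes on $S$. Hence each $f_m$ vanishes on the cell, hence on $\mathring\Pi_{\mathcal M}$, and $f$ vanishes on $\widetilde\Pi_{\mathcal M}$.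 The closed cone over an irreducible variety of dimension $d$ is irreducible of dimension $d+1$. Also, sending $p\in S$ to its class together with $\sum_J p_J$ identifies $S$ with the product of the cell and $\mathbb R_{>0}$, so $S$ is homeomorphic to $\mathbb R^{d+1}$.

Three examples with $k=2$ will accompany us. We write $ij$ for $\{i,j\}$, and $v_1,\dots,v_n$ for the columns of a $2\times n$ matrix.

*Example A.* Let $n=4$ and $\mathcal M=\{12,13,14,23,24\}$. Take three columns $v_1,v_2,v_3$ with $p_{12},p_{13},p_{23}>0$ and put $v_4=cv_3$ with $c>0$. Then $p_{14}=cp_{13}$, $p_{24}=cp_{23}$, $p_{34}=0$. Every point of $S$ arises this way from a unique $(p_{12},p_{13},p_{23},c)$, so $S\cong\mathbb R_{>0}^4$ and $d+1=4$. The necklace is $12,\ 23,\ 13,\ 14$: in the order $3<4<1<2$ the first candidate $34$ is missing, and the next is $13$.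

*Example B.* Let $n=4$ and $\mathcal M=\{23,24,34\}$; here $v_1=0$. Any three positive numbers $p_{23},p_{24},p_{34}$ occur, so $S\cong\mathbb R_{>0}^3$ and $d+1=3$.

*Example C.* Let $n=5$ and $\mathcal M=\binom{[5]}{2}\setminus\{34\}$. Take columns $v_1,v_2,v_3,v_5$ with all minors positive (a cone of dimension $2\cdot2+1=5$) and put $v_4=cv_3$ with $c>0$. Hence $d+1=6$.

## Weak separation, clusters, and what "positive Laurent" means

**Definition (weak separation).** Subsets $I,J\subset[n]$ are weakly separated if there are no $1\le a<b<c<e\le n$ with $a,c\in I\setminus J$ and $b,e\in J\setminus I$, or the same with $I$ and $J$ swapped.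

For $k=2$ this says that the chords $I$ and $J$ of a convex $n$-gon do not cross. For $k=3$: the sets $124$ and $135$ are not weakly separated, since $2<3<4<5$ alternates between $\{2,4\}$ and $\{3,5\}$; but $125$ and $134$ are, since the differences $\{2,5\}$ and $\{3,4\}$ are nested.

**Definition (cluster).** A cluster for $\mathcal M$ is a pairwise weakly separated $\mathcal C\subset\mathcal M$ of size $d+1$ that contains the Grassmann necklace of $\mathcal M$.

By Oh–Postnikov–Speyer, the clusters are equivalently the sets of face labels of reduced plabic graphs for $\mathcal M$; they index seeds of the cluster structure on $\mathbb C[\widetilde\Pi_{\mathcal M}]$. Theorem 1 drops the necklace condition.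

**Definition (positive Laurent polynomial).** A Laurent polynomial is positive if the coefficient of every monomial is nonnegative. The statement "$\Delta_J=Q(\Delta_{\mathcal C})$ on $\widetilde\Pi_{\mathcal M}$" is an identity of rational functions: after multiplication by a monomial in the $\Delta_I$, $I\in\mathcal C$, it is an identity between regular functions on $\widetilde\Pi_{\mathcal M}$.

We shall use two facts as black boxes.

**Fact (F2)** (Purity: Oh–Postnikov–Speyer, *Weak separation and plabic graphs*; also Danilov–Karzanov–Koshevoy). *Every inclusion-maximal pairwise weakly separated collection in $\binom{[n]}{k}$ has $k(n-k)+1$ elements.*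

**Fact (F3)** (the uniform case). *If $\mathcal M=\binom{[n]}{k}$, then for every $J\in\binom{[n]}{k}$ and every cluster $\mathcal C$, $\Delta_J$ is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$.*

So Theorem 1 transports positivity from the top stratum, where it is given, to all the others.

## Rank two by hand

For the uniform matroid with $k=2$, $n=4$, the only crossing pair is $13,24$. One cluster is $\{12,23,34,14,13\}$, and the Plücker relation $\Delta_{13}\Delta_{24}=\Delta_{12}\Delta_{34}+\Delta_{14}\Delta_{23}$ gives
$$\Delta_{24}=\frac{\Delta_{12}\Delta_{34}+\Delta_{14}\Delta_{23}}{\Delta_{13}} .$$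

In Example A the necklace already has $4=d+1$ elements, so $\{12,13,14,23\}$ is the only cluster, and $24\in\mathcal M$ lies in no cluster. Setting $\Delta_{34}=0$ above gives $\Delta_{24}=\Delta_{14}\Delta_{23}/\Delta_{13}$, as Theorem 1 predicts. The collection $\{12,14,23,24\}$ is also pairwise weakly separated of size $4$. It misses the necklace element $13$, so it is not a cluster. Still $\Delta_{13}=\Delta_{14}\Delta_{23}/\Delta_{24}$.

In Example C take $\mathcal C=\{12,13,14,15,23,45\}$. These six chords do not cross, and $6=d+1$. Adding $34$ gives a maximal collection $\mathcal C'$ of size $7=2\cdot3+1$, the fan triangulation at vertex $1$. By the $SL_2$-symmetry and scaling we may take $v_1=(1,0)^T$ and write $v_j=(x_j,y_j)^T$; then $p_{1j}=y_j$ and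
$$\frac{p_{ij}}{p_{1i}p_{1j}}=\frac{x_i}{y_i}-\frac{x_j}{y_j},$$
which telescopes. Hence on $\widehat{\rm Gr}(2,5)$
$$\Delta_{25}=\frac{\Delta_{15}\Delta_{23}}{\Delta_{13}}+\frac{\Delta_{12}\Delta_{15}\Delta_{34}}{\Delta_{13}\Delta_{14}}+\frac{\Delta_{12}\Delta_{45}}{\Delta_{14}} .$$
On $\widetilde\Pi_{\mathcal M}$ we have $\Delta_{34}=0$, the middle term disappears, and the other two remain: a positive Laurent polynomial in $\mathcal C$.

## Two approaches that stop short

**Subtraction-free plus Laurent.** The following is known for an arbitrary positroid $\mathcal M$, a cluster $\mathcal C$ for $\mathcal M$ and $J\in\mathcal M$: first, $\Delta_J$ is a subtraction-free rational expression in $\{\Delta_I\mid I\in\mathcal C\}$; second, $\mathbb C[\widetilde\Pi_{\mathcal M}]\subset\mathbb C[\Delta_I^{\pm1}\mid I\in\mathcal C]$, so $\Delta_J$ is a Laurent polynomial. It is tempting to combine the two. But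
$$\frac{x^3+1}{x+1}=x^2-x+1$$
is subtraction-free and is a Laurent polynomial, and it has a negative coefficient. The two facts together do not give positivity.

**Set the extra variables to zero.** The computations above suggest another way. Extend $\mathcal C$ to a cluster $\mathcal C'$ of the uniform matroid, take the positive expansion of $\Delta_J$ in $\mathcal C'$, and set $\Delta_I=0$ for $I\in\mathcal C'\setminus\mathcal M$. What remains is visibly positive. This is legal only if those variables do not occur in denominators, and nothing in the positivity of the expansion says that.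

Here is what can happen, in Example B. Take $\mathcal C'=\{12,13,14,23,34\}$. Then $\mathcal C'\cap\mathcal M=\{23,34\}$, and
$$\Delta_{24}=\frac{\Delta_{12}\Delta_{34}+\Delta_{14}\Delta_{23}}{\Delta_{13}}$$
becomes $0/0$, since $\Delta_{12}=\Delta_{13}=\Delta_{14}=0$ on $\widetilde\Pi_{\mathcal M}$. If we approach zero along $\Delta_{12}=t^2y_{12}$, $\Delta_{13}=ty_{13}$, $\Delta_{14}=ty_{14}$, the right-hand side is $ty_{12}\Delta_{34}/y_{13}+y_{14}\Delta_{23}/y_{13}$ and tends to $y_{14}\Delta_{23}/y_{13}$ as $t\to0$. The limit exists, but it depends on the direction $y$ of approach, and every positive value occurs.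

Here $|\{23,34\}|=2<3=d+1$, so Theorem 1 does not apply; it must not, because $p_{24}$ is independent of $p_{23},p_{34}$ on $S$. So there are two things to do. We need speeds of approach (such as $2,1,1$ above) for which all limits exist. Then we need the size hypothesis $|\mathcal C|=d+1$ to forbid any dependence on $y$. The first will come from one explicit curve leaving $S$, together with the fact that positive leading terms cannot cancel; the second from a dimension count.

## Proof of Theorem 1: degeneration with the right speeds

Steps 1–5 use only that $\mathcal C\subset\mathcal M$ is pairwise weakly separated. The hypothesis $|\mathcal C|=d+1$ enters in Step 6.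

**Step 1 (embed $\mathcal C$ in a uniform cluster).** *This step brings in the positive expansions that we shall degenerate.* Let $\mathcal C'\supseteq\mathcal C$ be an inclusion-maximal pairwise weakly separated collection in $\binom{[n]}{k}$. By (F2), $|\mathcal C'|=k(n-k)+1$.

We claim that $\mathcal C'$ is a cluster for the uniform matroid, that is, that it contains all cyclic $k$-intervals. It is enough that a cyclic interval $I$ is weakly separated from every $k$-subset $J$. Suppose not: then two elements of $I\setminus J$ interlace cyclically with two elements of $J\setminus I$. The two elements of $I$ cut the circle into two arcs, and each arc contains one of the two elements of $J\setminus I$. But one of the arcs lies inside the cyclic interval $I$, so an element of $J\setminus I$ lies in $I$, a contradiction. By maximality, $\mathcal C'$ contains all cyclic intervals.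

By (F3), for each $J\in\binom{[n]}{k}$ there is a Laurent polynomial $P_J$ with nonnegative coefficients, in variables $z=(z_I)_{I\in\mathcal C'}$, such that
$$\Delta_J=P_J\big((\Delta_I)_{I\in\mathcal C'}\big)\quad\text{on }\widehat{\rm Gr}.$$
This is an identity of rational functions; by density it holds at every point of $\widehat{\rm Gr}$ where all $\Delta_I$, $I\in\mathcal C'$, are nonzero. So the $k(n-k)+1$ functions $\Delta_I$, $I\in\mathcal C'$, generate the function field of $\widehat{\rm Gr}$, whose transcendence degree is $k(n-k)+1$. They are therefore algebraically independent. This has three consequences.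

* Each $P_J$ is unique, and it is nonzero since $\Delta_J\not\equiv0$ on $\widehat{\rm Gr}$.
* $P_I=z_I$ for $I\in\mathcal C'$.
* The $P_J$ satisfy the Plücker relations identically in $z$: a Plücker relation in the $P_J$ is a Laurent polynomial in $z$ which vanishes on substituting $z_I=\Delta_I$, hence is zero.

In particular, for every $z\in\mathbb R_{>0}^{\mathcal C'}$,
$$(P_J(z))_J\in\widehat{\rm Gr},\quad\text{with all coordinates positive.}\tag{1}$$

Put $B=\mathcal C'\cap\mathcal M\supseteq\mathcal C$ and $Y=\mathcal C'\setminus\mathcal M$. Write $z=(x,y)$ with $x\in\mathbb R_{>0}^B$, $y\in\mathbb R_{>0}^Y$, and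
$$P_J=\sum_{(a,b)\in\operatorname{supp}P_J}c^J_{a,b}\,x^ay^b,\qquad c^J_{a,b}>0 .$$
The exponent vectors $a\in\mathbb Z^B$ and $b\in\mathbb Z^Y$ may have negative entries.

**Step 2 (a curve from $S$ into the positive part).** *This step connects each point of $S$ to points where all $\Delta_J$ are positive, with speeds of vanishing that depend only on $\mathcal M$.* For $I=\{i_1<\dots<i_k\}$ and $J=\{j_1<\dots<j_k\}$ put $|I-J|^2=\sum_r(i_r-j_r)^2$, and let $g(q)=(q^{(i-j)^2})_{i,j=1}^n$. Then
$$\det g(q)_{I,J}=\sum_{\sigma}\operatorname{sgn}(\sigma)\,q^{\sum_r(i_r-j_{\sigma(r)})^2}.$$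
The exponent equals $\sum_r i_r^2+\sum_r j_r^2-2\sum_r i_rj_{\sigma(r)}$. If $\sigma\ne\mathrm{id}$, there is an $r$ with $\sigma(r)>\sigma(r+1)$. Exchanging these two values changes $\sum_r i_rj_{\sigma(r)}$ by $(i_{r+1}-i_r)(j_{\sigma(r)}-j_{\sigma(r+1)})>0$ and removes one inversion. After finitely many exchanges we reach $\mathrm{id}$. So the exponent is uniquely minimized at $\sigma=\mathrm{id}$, where it is $|I-J|^2$. The exponents are integers, hence
$$\det g(q)_{I,J}=q^{|I-J|^2}(1+O(q))\qquad(q\to0^+).$$

For $p\in S$ let $p(q)_J=\sum_{I\in\mathcal M}p_I\det g(q)_{I,J}$. If $p$ is the Plücker vector of the matrix $A$, then by Cauchy–Binet $p(q)$ is that of $A\,g(q)$, so $p(q)\in\widehat{\rm Gr}$. All $p_I$ with $I\in\mathcal M$ are positive, so the lowest-order contributions add up without cancelling: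
$$p(q)_J=q^{w_J}(\lambda_J+O(q)),\qquad w_J=\min_{I\in\mathcal M}|I-J|^2,\qquad \lambda_J=\sum_{I\in\mathcal M,\ |I-J|^2=w_J}p_I>0.\tag{2}$$
The integers $w_J\ge0$ depend only on $\mathcal M$, while the $\lambda_J$ depend on $p$. Moreover $w_J=0$ if and only if $J\in\mathcal M$, and in that case $\lambda_J=p_J$.

*Example B again.* Comparing with $23,24,34$ we find: $w_{12}=\min(2,5,8)=2$ with $\lambda_{12}=p_{23}$; $w_{13}=\min(1,2,5)=1$ with $\lambda_{13}=p_{23}$; $w_{14}=\min(2,1,4)=1$ with $\lambda_{14}=p_{24}$. These are the speeds $2,1,1$ used in the previous section.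

**Step 3 (no cancellation).** *This step shows that with the speeds $w$ no monomial of any $P_J$ blows up.* Write $w\cdot b=\sum_{I\in Y}w_Ib_I$, and fix $p\in S$. For small $q>0$ all $p(q)_J$ are positive by (2), so the identity of Step 1 holds at $p(q)$. For $I\in B$ we have $p(q)_I=p_I+O(q)$ with $p_I>0$, so $p(q)_I^{a_I}=p_I^{a_I}+O(q)$ whatever the sign of $a_I$; for $I\in Y$ we have $p(q)_I^{b_I}=q^{w_Ib_I}(\lambda_I^{b_I}+O(q))$ in the same way. Therefore
$$p(q)_J=\sum_{(a,b)\in\operatorname{supp}P_J}c^J_{a,b}\,q^{w\cdot b}\Big(\prod_{I\in B}p_I^{a_I}\prod_{I\in Y}\lambda_I^{b_I}+O(q)\Big).$$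
Let $m$ be the minimum of $w\cdot b$ over the finite nonempty set $\operatorname{supp}P_J$. The terms with $w\cdot b=m$ contribute a sum of positive numbers to the coefficient of $q^m$, and all other terms are of order at least $q^{m+1}$. So $p(q)_J$ has order exactly $m$ at $q=0$. Comparing with (2), for every $J$,
$$\min\{w\cdot b:(a,b)\in\operatorname{supp}P_J\}=w_J\ \ge 0.\tag{3}$$
This is where positivity in the uniform case is used: with coefficients of both signs, terms with $w\cdot b<w_J$ could cancel among themselves.

Define
$$L_J(x,y)=\sum_{w\cdot b=0}c^J_{a,b}\,x^ay^b .$$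
By (3), $L_J\ne0$ if and only if $w_J=0$, that is, if and only if $J\in\mathcal M$. For $J\in\mathcal M$, comparing the coefficients of $q^0$ gives
$$p_J=L_J(p_B,\lambda_Y)\qquad\text{for all }p\in S,\ J\in\mathcal M,\tag{4}$$
where $p_B=(p_I)_{I\in B}$ and $\lambda_Y=(\lambda_I)_{I\in Y}$.

*Example B again,* with $\mathcal C'=\{12,13,14,23,34\}$. The two monomials of $P_{24}$ are $x_{34}y_{12}/y_{13}$ with $w\cdot b=2-1=1$, and $x_{23}y_{14}/y_{13}$ with $w\cdot b=1-1=0$. So $L_{24}=x_{23}y_{14}/y_{13}$, and (4) reads $p_{24}=p_{23}p_{24}/p_{23}$, which is true. We see that (4) alone is not an expansion in $x$: the numbers $\lambda_Y$ may contain the unknown $p_J$.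

**Step 4 (the limits lie in $S$).** *We now go the other way: from arbitrary positive parameters $(x,y)$ we build a point of $S$.* Let $(x,y)\in\mathbb R_{>0}^{\mathcal C'}$, and for $t>0$ let $z(t)=\big(x,(t^{w_I}y_I)_{I\in Y}\big)$. By (1), $(P_J(z(t)))_J\in\widehat{\rm Gr}$. By (3), all exponents $w\cdot b$ are $\ge0$, so
$$P_J(z(t))=\sum c^J_{a,b}\,x^ay^b\,t^{w\cdot b}\ \longrightarrow\ L_J(x,y)\qquad(t\to0^+).$$
Since $\widehat{\rm Gr}$ is closed, $L(x,y):=(L_J(x,y))_J\in\widehat{\rm Gr}$. For $J\in\mathcal M$, $L_J$ is a nonempty sum of monomials with positive coefficients, so $L_J(x,y)>0$; for $J\notin\mathcal M$, $L_J=0$. And for $I\in B$ we have $P_I=x_I$, so $L_I=x_I$. Altogether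
$$L(x,y)\in S,\qquad L_I(x,y)=x_I\ \text{ for } I\in B.\tag{5}$$

**Step 5 (a bound on the size of $B$).** *This step shows that the extension $\mathcal C'$ cannot pick up too many elements of $\mathcal M$.* By (5), the map $(\Delta_I)_{I\in B}:S\to\mathbb R_{>0}^B$ is surjective. A polynomial in the $\Delta_I$, $I\in B$, that vanishes on $S$ thus comes from a polynomial vanishing on $\mathbb R_{>0}^B$, which is zero. So the $\Delta_I$, $I\in B$, are algebraically independent in $\mathbb C[Z]$. Since $\dim Z=d+1$,
$$|B|\le d+1 .$$

**Step 6 ($L_J$ does not involve $y$).** *Here the size hypothesis removes the dependence on the direction of approach.* Assume $|\mathcal C|=d+1$. Since $\mathcal C\subseteq B$ and $|B|\le d+1$, we get $B=\mathcal C$. The $d+1$ algebraically independent functions $\Delta_I$, $I\in B$, form a transcendence basis of $\mathbb C(Z)$.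

Fix $J\in\mathcal M$. Then $\Delta_J$ is algebraic over $\mathbb C(\Delta_I\mid I\in B)$. Clearing denominators, we find a polynomial $F(x,T)=\sum_{m=0}^Nf_m(x)T^m$ with $N\ge1$ and $f_N\ne0$ such that $F(\Delta_B,\Delta_J)=0$ on $Z$. Take $x_0\in\mathbb R_{>0}^B$ with $f_N(x_0)\ne0$. For every $y\in\mathbb R_{>0}^Y$ the point $L(x_0,y)$ lies in $S\subset Z$ and has $B$-coordinates $x_0$, by (5). So $L_J(x_0,y)$ is a root of the nonzero polynomial $F(x_0,T)$. The function $y\mapsto L_J(x_0,y)$ is continuous on the connected set $\mathbb R_{>0}^Y$ and takes finitely many values, hence it is constant. The set of admissible $x_0$ is dense in $\mathbb R_{>0}^B$, and $L_J$ is continuous, so $L_J(x,y)$ is independent of $y$ on the whole orthant.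

In particular $L_J(x,y)=L_J(x,(1,\dots,1))$ there. Distinct Laurent monomials are linearly independent as functions on the orthant (multiply by a monomial to reduce to polynomials). The right-hand side has no monomial $x^ay^b$ with $b\ne0$, and on the left each such monomial that occurs has a nonzero coefficient $c^J_{a,b}$. Hence none occurs:
$$L_J(x,y)=Q_J(x):=\sum_a c^J_{a,0}\,x^a .\tag{6}$$

**Step 7 (from $S$ to $\widetilde\Pi_{\mathcal M}$).** *It remains to collect the pieces and pass to complex points.* By (4) and (6), $p_J=Q_J(p_{\mathcal C})$ for all $p\in S$ and $J\in\mathcal M$; the unknown numbers $\lambda_Y$ have dropped out. Multiplying by a monomial in the $\Delta_I$, $I\in\mathcal C$, we obtain a polynomial identity on $S$. It holds on $\widetilde\Pi_{\mathcal M}$, since $S$ is Zariski dense there. Hence $\Delta_J=Q_J\big((\Delta_I)_{I\in\mathcal C}\big)$ on $\widetilde\Pi_{\mathcal M}$, and the coefficients of $Q_J$ are among those of $P_J$, so they are nonnegative. The expression is unique because the $\Delta_I$, $I\in\mathcal C$, are algebraically independent. $\blacksquare$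

## Deleting the monomials with a variable outside $\mathcal M$

By (6), $Q_J$ is obtained from $P_J$ by keeping the monomials with $b=0$. So the rule "set $y=0$", suitably read, gives the right answer once $|\mathcal C|=d+1$: one deletes every monomial that contains a $y$-variable, to a positive or a negative power. This rule extends to all regular functions.

**Theorem 2.** *Let $\mathcal C\subset\mathcal M$ be weakly separated with $|\mathcal C|=d+1$. Let $\mathcal C'\supseteq\mathcal C$ be any maximal weakly separated collection in $\binom{[n]}{k}$, so that $\mathcal C'\cap\mathcal M=\mathcal C$. For $f\in\mathbb C[\widehat{\rm Gr}]$ let $P_f(x,y)$ be its Laurent expansion in $\mathcal C'$, with $x\leftrightarrow\mathcal C$ and $y\leftrightarrow\mathcal C'\setminus\mathcal C$. Then:*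

1. *every monomial $x^ay^b$ of $P_f$ has $b=0$ or $w\cdot b>0$, where $w_J=\min_{I\in\mathcal M}|I-J|^2$; and $f|_{\widetilde\Pi_{\mathcal M}}$ is the sum of the $y$-free terms of $P_f$, evaluated at $x_I=\Delta_I$;*
2. *$J\in\mathcal M$ if and only if $P_J$ has a monomial free of the variables in $\mathcal C'\setminus\mathcal C$;*
3. *if $P_f$ is a positive Laurent polynomial, then $f|_{\widetilde\Pi_{\mathcal M}}$ is a (possibly zero) positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$, whose coefficients are a subset of those of $P_f$.*

The equality $\mathcal C'\cap\mathcal M=\mathcal C$ was shown at the start of Step 6. The expansion $P_f$ exists because $f$ is a polynomial in the $\Delta_J$ and each $\Delta_J$ has the expansion $P_J$; it is unique because the $\Delta_I$, $I\in\mathcal C'$, are algebraically independent.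

**Step 1 (a ring that contains all expansions).** *The purpose is to make "delete the monomials with $b\ne0$" a ring homomorphism.* Let $R$ be the span of the Laurent monomials $x^ay^b$ with $b=0$ or $w\cdot b>0$, and let $R_+$ be the span of those with $w\cdot b>0$. A product of two monomials with $b=0$ has $b=0$. If at least one of two monomials in $R$ has $w\cdot b>0$, then so does their product, since $w\cdot b$ is additive and $\ge0$ on $R$. So $R$ is a ring and $R_+$ is an ideal of $R$. A monomial with $w\cdot b>0$ has $b\ne0$, so the monomials with $b=0$ form a basis of a complement of $R_+$, and $R/R_+=\mathbb C[x^{\pm1}]$.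

For $J\in\mathcal M$, (3) says that all monomials of $P_J$ have $w\cdot b\ge0$, and (6) says that those with $w\cdot b=0$ have $b=0$ and sum to $Q_J$. So $P_J\in Q_J+R_+$. For $J\notin\mathcal M$, (3) gives $w\cdot b\ge w_J>0$ on the support, so $P_J\in R_+$. Since $\mathbb C[\widehat{\rm Gr}]$ is generated by the $\Delta_J$, we get $P_f\in R$ for all $f$.

**Step 2 (comparison of two homomorphisms).** *We identify reduction mod $R_+$ with restriction to $\widetilde\Pi_{\mathcal M}$.* One ring homomorphism $\mathbb C[\widehat{\rm Gr}]\to\mathbb C[x^{\pm1}]$ is $f\mapsto P_f\bmod R_+$. The other sends $f$ to $f|_{\widetilde\Pi_{\mathcal M}}$, written as a Laurent polynomial in the $\Delta_I$, $I\in\mathcal C$; it is well defined because the restrictions of the $\Delta_J$ have such expressions by Theorem 1 (or vanish), and the $\Delta_I$, $I\in\mathcal C$, are algebraically independent on $\widetilde\Pi_{\mathcal M}$. On a generator $\Delta_J$ with $J\in\mathcal M$ both give $Q_J$; on $\Delta_J$ with $J\notin\mathcal M$ both give $0$. So they coincide, which is statement 1.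

**Step 3 (statements 2 and 3).** *Both are read off from Steps 1 and 2.* For $J\in\mathcal M$ the $y$-free part of $P_J$ is $Q_J=L_J\ne0$. For $J\notin\mathcal M$, $P_J\in R_+$ has no $y$-free monomial. This is statement 2. Statement 3 is immediate from statement 1. $\blacksquare$

*Example C again.* With $\mathcal C'$ the fan at $1$, the only $y$-variable is $y=z_{34}$, and $w_{34}=1$. The expansions are
$$P_{24}=\frac{z_{14}z_{23}+z_{12}\,y}{z_{13}},\qquad P_{35}=\frac{z_{15}\,y+z_{13}z_{45}}{z_{14}},\qquad P_{25}=\frac{z_{15}z_{23}}{z_{13}}+\frac{z_{12}z_{15}\,y}{z_{13}z_{14}}+\frac{z_{12}z_{45}}{z_{14}} ,$$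
together with $P_I=z_I$ on $\mathcal C'$. Each has a $y$-free monomial, except $P_{34}=y$. So statement 2 recovers $\mathcal M=\binom{[5]}{2}\setminus\{34\}$. Deleting the terms with $y$ gives for instance $\Delta_{35}=\Delta_{13}\Delta_{45}/\Delta_{14}$ on $\widetilde\Pi_{\mathcal M}$, in agreement with $v_4=cv_3$, for which $\Delta_{14}=c\Delta_{13}$ and $\Delta_{45}=c\Delta_{35}$.

Two consequences rest on further cited results. Each $\Delta_J$ is a cluster or frozen variable of Scott's cluster structure on $\mathbb C[\widehat{\rm Gr}]$, so $P_J$ has integer coefficients by the Fomin–Zelevinsky Laurent phenomenon. As the coefficients of $Q_J$ are among those of $P_J$, they are nonnegative integers. Next, by the positivity theorem for skew-symmetric cluster algebras (Lee–Schiffler, Ann. of Math. 2015), statement 3 applies to every cluster monomial of $\mathbb C[\widehat{\rm Gr}(k,n)]$: each restricts to a Laurent polynomial with nonnegative integer coefficients, possibly $0$, in every cluster of every positroid variety.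

## The size $d+1$ is forced

**Theorem 3.** *Let $\mathcal C\subset\mathcal M$ be pairwise weakly separated, with no necklace condition. Then $|\mathcal C|\le d+1$, and the following are equivalent:*

* (a) $|\mathcal C|=d+1$;
* (b) *every $\Delta_J$, $J\in\mathcal M$, is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ on $\widetilde\Pi_{\mathcal M}$;*
* (c) *$(\Delta_I)_{I\in\mathcal C}:S\to\mathbb R_{>0}^{\mathcal C}$ is a bijection;*
* (d) *$(\Delta_I)_{I\in\mathcal C}:S\to\mathbb R_{>0}^{\mathcal C}$ is injective;*
* (e) *every $\Delta_J$, $J\in\mathcal M$, is algebraic over $\mathbb C(\Delta_I\mid I\in\mathcal C)$ in $\mathbb C(Z)$.*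

**Step 1 (the bound).** *This is Step 5 of the previous proof.* That step did not use the size of $\mathcal C$. Since $\mathcal C\subseteq B$, it gives $|\mathcal C|\le|B|\le d+1$.

**Step 2 (the cycle (a)⇒(b)⇒(c)⇒(d)⇒(a)).** *Here surjectivity always holds, and injectivity forces the size.* The implication (a)⇒(b) is Theorem 1.

For (b)⇒(c): after clearing denominators, the identities in (b) hold on $\widetilde\Pi_{\mathcal M}\supset S$. On $S$ all $\Delta_I$ with $I\in\mathcal C$ are positive, so we may divide again. Hence the coordinates $p_I$, $I\in\mathcal C$, determine all $p_J$ with $J\in\mathcal M$; the remaining coordinates are $0$. This is injectivity. For surjectivity, (5) shows that $S\to\mathbb R_{>0}^B$ is onto, and we compose with the projection $\mathbb R_{>0}^B\to\mathbb R_{>0}^{\mathcal C}$.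

The implication (c)⇒(d) is trivial. For (d)⇒(a): $S$ is homeomorphic to $\mathbb R^{d+1}$ by (F1). If $|\mathcal C|<d+1$, then the injective continuous map of (d), followed by the inclusion of $\mathbb R^{|\mathcal C|}$ as a proper linear subspace of $\mathbb R^{d+1}$, would be an injective continuous map $\mathbb R^{d+1}\to\mathbb R^{d+1}$ whose image is not open. This contradicts invariance of domain. So $|\mathcal C|\ge d+1$, and equality holds by Step 1.

**Step 3 (the implications (b)⇒(e)⇒(a)).** *This adds the algebraic condition.* (b)⇒(e) is trivial. For (e)⇒(a): the $\Delta_J$, $J\in\mathcal M$, generate $\mathbb C(Z)$, which has transcendence degree $d+1$. If all of them are algebraic over $\mathbb C(\Delta_I\mid I\in\mathcal C)$, then $|\mathcal C|\ge d+1$, and equality holds by Step 1. $\blacksquare$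

In Example B, $\mathcal C=\{23,34\}$ has size $2<3$, and (d) fails, as it must: $p_{24}$ is free on $S$. In Example A, $\mathcal C=\{12,14,23,24\}$ satisfies (a) without containing the necklace, and (b) holds with $\Delta_{13}=\Delta_{14}\Delta_{23}/\Delta_{24}$. So among weakly separated collections in $\mathcal M$, the hypothesis $|\mathcal C|=\dim(\mathcal M)+1$ of Theorem 1 is exactly the right one, and containing the Grassmann necklace is not needed.
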